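# Monotone Borel hulls: null sets against measurable sets

## 1. Points and open sets that disagree only on the diagonal

Let $\lambda$ be Lebesgue measure on $\mathbb R$ and fix $\varepsilon>0$. Consider an index set $J$ of size $\aleph_1$, points $z_k\in\mathbb R$ and open sets $V_k\subseteq\mathbb R$ with $\lambda(V_k)\le\varepsilon$ ($k\in J$) such that
$$z_j\in V_k\iff j\ne k\qquad(j,k\in J). \tag{1}$$
Suppose also that the set $Z=\{z_j:j\in J\}$ is null, let $B$ be a null $G_\delta$ set containing $Z$, and put
$$N=B\cap\bigcap_{k\in J}V_k. \tag{2}$$
The set $N$ is null, because $N\subseteq B$. It lies inside every $V_k$. It contains no $z_k$, because $z_k\notin V_k$. Since uncountably many sets are intersected in (2), $N$ need not be a Borel set.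

Systems with (1) are easy to find. Let $P$ be the Cantor set (closed and null), let $O\supseteq P$ be open with $\lambda(O)\le\varepsilon$, let $Z\subseteq P$ have size $\aleph_1$, and attach to each $z\in Z$ the open set $O\setminus\{z\}$. With $B=P$, formula (2) gives $N=P\setminus Z$.

Here is what the construction is for. Suppose that $\psi$ assigns to every measurable set $A$ a Borel set $\psi(A)\supseteq A$, that $\psi$ is monotone, and that somebody has arranged
$$z_k\notin\psi(V_k)\quad\text{for all }k\in J .$$
Since $N\subseteq V_k$, monotonicity gives $\psi(N)\subseteq\psi(V_k)$, so $\psi(N)$ misses every $z_k$. On the other hand, we shall prove, under a form of Martin's Axiom, that every Borel set containing $N$ contains all but countably many of the $z_k$. So such a $\psi$ cannot exist. The work consists in arranging (1) and $z_k\notin\psi(V_k)$ at the same time, and in proving the statement about Borel supersets of $N$.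

## 2. Borel hulls, monotonicity, and the four statements

**Definition (Borel hull operation).** Let $\mathcal F$ be a family of subsets of $\mathbb R$ and $\mathcal I$ an ideal of subsets of $\mathbb R$. A map $\psi:\mathcal F\to\mathrm{Borel}(\mathbb R)$ is a Borel hull operation on $\mathcal F$ with respect to $\mathcal I$ if for every $A\in\mathcal F$
$$A\subseteq\psi(A)\qquad\text{and}\qquad\psi(A)\setminus A\in\mathcal I .$$
It is monotone if $A\subseteq B$, with $A,B\in\mathcal F$, implies $\psi(A)\subseteq\psi(B)$.

Throughout, $\mathcal I=\mathcal N$, the $\sigma$-ideal of Lebesgue null sets, and $\mathcal S_{\mathcal N}$ is the $\sigma$-algebra of Lebesgue measurable sets. We write "monotone Borel hull on $\mathcal F$" for a monotone Borel hull operation on $\mathcal F$ with respect to $\mathcal N$.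

Some easy cases:

- Without monotonicity there is nothing to do: every measurable $A$ has a $G_\delta$ superset $H(A)$ with $H(A)\setminus A$ null.
- If $\mathcal F$ consists of Borel sets, the identity is a monotone Borel hull.
- If $\mathcal F\subseteq\mathcal S_{\mathcal N}$ is countable, put $\psi(A)=\bigcap\{H(A'):A'\in\mathcal F,\ A\subseteq A'\}$. This is a countable intersection, hence Borel. It contains $A$, and $\psi(A)\setminus A\subseteq H(A)\setminus A$ is null. If $A_1\subseteq A_2$, then the intersection defining $\psi(A_1)$ runs over more sets, so $\psi(A_1)\subseteq\psi(A_2)$.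

The last argument does not carry over to uncountable families, because an uncountable intersection of Borel sets need not be Borel. The set $N$ in (2) was also an uncountable intersection, and the negative proof will exploit this.

**Definition (add and cof).** ${\rm add}(\mathcal N)$ is the least size of a family of null sets whose union is not null. ${\rm cof}(\mathcal N)$ is the least size of a family $\mathcal B\subseteq\mathcal N$ such that every null set is contained in a member of $\mathcal B$ (such a $\mathcal B$ is called cofinal).

We have ${\rm add}(\mathcal N)\le{\rm cof}(\mathcal N)\le\mathfrak c$. For the first inequality, a cofinal family covers every singleton, so its union is $\mathbb R$, which is not null. For the second, the $\mathfrak c$ many Borel null sets form a cofinal family.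

The question comes from Tomasz Filipczak, Andrzej Roslanowski and Saharon Shelah, "On Borel hull operations", arXiv:1308.3749 (2013). Is it consistent that there is a monotone Borel hull on $\mathcal N$ but none on $\mathcal S_{\mathcal N}$? In particular, is it consistent that ${\rm add}(\mathcal N)={\rm cof}(\mathcal N)$ but there is no monotone Borel hull on $\mathcal S_{\mathcal N}$? Both answers are yes. For $\varepsilon>0$ let
$$\mathcal O_\varepsilon=\{V\subseteq\mathbb R:V\text{ open},\ \lambda(V)\le\varepsilon\}.$$

**Theorem 1 (ZFC, well known).** If ${\rm add}(\mathcal N)={\rm cof}(\mathcal N)$, there is a monotone Borel hull on $\mathcal N$.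

**Theorem 2 (MA$_{\aleph_1}$).** There is no monotone Borel hull operation on $\mathcal S_{\mathcal N}$. More strongly, for no $\varepsilon>0$ is there a map $\psi:\mathcal N\cup\mathcal O_\varepsilon\to\mathcal P(\mathbb R)$ such that

- (i) $A\subseteq\psi(A)$ for all $A$;
- (ii) $A\subseteq V$ implies $\psi(A)\subseteq\psi(V)$, for $A\in\mathcal N$ and $V\in\mathcal O_\varepsilon$;
- (iii) $\psi(V)\ne\mathbb R$ for $V\in\mathcal O_\varepsilon$;
- (iv) $\psi(A)$ is coanalytic for $A\in\mathcal N$.

**Corollary 3.** If ZFC is consistent, so is ZFC + "${\rm add}(\mathcal N)={\rm cof}(\mathcal N)$, there is a monotone Borel hull on $\mathcal N$, and there is none on $\mathcal S_{\mathcal N}$". Moreover, over a model of GCH, for each regular $\kappa\ge\aleph_2$ this can be forced with ${\rm add}(\mathcal N)={\rm cof}(\mathcal N)=\mathfrak c=\kappa$.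

**Theorem 4 (ZFC).** If ${\rm cof}(\mathcal N)=\aleph_1$ (with $\mathfrak c$ arbitrary), there is a monotone Borel hull on $\mathcal S_{\mathcal N}$.

So if ${\rm add}(\mathcal N)={\rm cof}(\mathcal N)=\kappa$, a monotone hull on $\mathcal S_{\mathcal N}$ always exists when $\kappa=\aleph_1$ and may fail to exist for each regular $\kappa\ge\aleph_2$. Whether existence is also consistent when $\kappa\ge\aleph_2$ is not decided here.

The first part of Theorem 2 follows from the second. Restrict a monotone Borel hull on $\mathcal S_{\mathcal N}$ to $\mathcal N\cup\mathcal O_\varepsilon$. Then (i) and (ii) are clear. For (iii), $\psi(V)\setminus V$ is null, so $\lambda(\psi(V))=\lambda(V)\le\varepsilon<\infty$. For (iv), Borel sets are coanalytic.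

**Background on forcing axioms and analytic sets.** Let $Q$ be a partial order; $q'\le q$ is read "$q'$ extends $q$". Two conditions are compatible if they have a common extension. An antichain is a set of pairwise incompatible conditions, and $Q$ is ccc if all its antichains are countable. A set $D\subseteq Q$ is dense if every condition has an extension in $D$. A filter is a nonempty upward closed $G\subseteq Q$ any two of whose members have a common extension in $G$. MA$_{\aleph_1}$ says that for every nonempty ccc $Q$ and every family of at most $\aleph_1$ dense subsets of $Q$ there is a filter meeting all of them. MA says the same for every cardinal below $\mathfrak c$ in place of $\aleph_1$, so MA $+\neg$CH implies MA$_{\aleph_1}$. A subset of $\mathbb R$ is analytic if it is empty or a continuous image of $\omega^\omega$, and coanalytic if its complement is analytic.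

We quote the following facts.

- MA implies ${\rm add}(\mathcal N)=\mathfrak c$, and MA$_{\aleph_1}$ implies ${\rm add}(\mathcal N)>\aleph_1$ (Martin–Solovay).
- MA $+\ \mathfrak c=\kappa$ can be forced over GCH for each regular $\kappa\ge\aleph_2$ (Solovay–Tennenbaum).
- Under MA$_{\aleph_1}$, no nonempty Polish space is a union of $\aleph_1$ nowhere dense sets.

The third fact has a short proof. Let $Y$ be Polish and nonempty with a complete metric, and let $Q$ be the set of nonempty members of a countable base, ordered by inclusion; $Q$ is countable, hence ccc. For $n\ge1$ the members of diameter less than $1/n$ form a dense set. If $F$ is nowhere dense, the members $U$ with $\overline U\cap\overline F=\emptyset$ form a dense set, because inside any nonempty open $U_0$ the set $U_0\setminus\overline F$ is open and nonempty and so contains the closure of some base element. Given $\aleph_1$ nowhere dense sets, take a filter meeting all these dense sets. The closures of its members have the finite intersection property and arbitrarily small diameters, so by completeness they have a common point, and this point lies in none of the given sets.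

## 3. The tower on $\mathcal N$, and why density points do not extend it to $\mathcal S_{\mathcal N}$

*Proof of Theorem 1.* Let $\kappa={\rm add}(\mathcal N)={\rm cof}(\mathcal N)$ and let $\{B_\alpha:\alpha<\kappa\}$ be cofinal in $\mathcal N$. By recursion on $\alpha<\kappa$ choose a Borel null set
$$E_\alpha\supseteq B_\alpha\cup\bigcup_{\beta<\alpha}E_\beta .$$
This is possible: the union on the right is a union of fewer than ${\rm add}(\mathcal N)$ null sets, hence null, and every null set has a Borel null superset. The sequence $(E_\alpha)_{\alpha<\kappa}$ is increasing, and every null set is contained in some $E_\alpha$. For $A\in\mathcal N$ let $\varphi(A)=E_\alpha$ for the least $\alpha$ with $A\subseteq E_\alpha$. Then $\varphi(A)$ is Borel, contains $A$ and is null. If $A\subseteq A'$, then every $\alpha$ with $A'\subseteq E_\alpha$ also has $A\subseteq E_\alpha$, so the least index for $A$ is at most the one for $A'$, and $\varphi(A)\subseteq\varphi(A')$. $\square$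

How might one extend $\varphi$ to measurable sets? A measurable set $A$ has a canonical Borel version: its set $D(A)$ of Lebesgue density points. It is Borel, it is monotone in $A$, and $A\triangle D(A)$ is null by the Lebesgue density theorem. So one tries
$$\psi(A)=D(A)\cup\varphi(A\setminus D(A)).$$
This is a Borel hull: $A\subseteq\psi(A)$, and $\psi(A)\setminus A$ is contained in the null set $(D(A)\setminus A)\cup\varphi(A\setminus D(A))$. But it is not monotone. Choose $p\notin(0,1)\cup E_0$, then $\alpha$ with $p\in E_\alpha$ (by cofinality), then $x\in(0,1)\setminus E_\alpha$. The least $\beta$ with $x\in E_\beta$ satisfies $\beta>\alpha$, since the tower is increasing. As $D(\{x\})=\emptyset$, we get $\psi(\{x\})=\varphi(\{x\})=E_\beta\ni p$. But $D((0,1))=(0,1)$, so $\psi((0,1))=(0,1)\cup\varphi(\emptyset)=(0,1)\cup E_0\not\ni p$.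

What breaks is the inclusion $\psi(A)\subseteq\psi(V)$ for a null set $A$ contained in an open set $V$ of finite measure. This is condition (ii) of Theorem 2.

## 4. When the hull fixes open sets

Suppose first that $\psi$ satisfies (i), (ii), (iv) and also $\psi(V)=V$ for all $V\in\mathcal O_\varepsilon$. Then $\aleph_1<\mathfrak c$ alone gives a contradiction, through the example of Section 1.

Take $P$, $O$, $Z$ as there, and $N=P\setminus Z$. For $z\in Z$ we have $N\subseteq O\setminus\{z\}$, so $\psi(N)\subseteq\psi(O\setminus\{z\})=O\setminus\{z\}$. Hence $\psi(N)\cap Z=\emptyset$. Also $P\setminus Z=N\subseteq\psi(N)$. Therefore $P\setminus\psi(N)=Z$. The left side is analytic, being the intersection of a closed set and an analytic set. So $Z$ is an analytic set of size $\aleph_1$. But an uncountable analytic set contains a perfect set and has size $\mathfrak c>\aleph_1$: a contradiction.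

For a general hull this stops at the first equality $\psi(O\setminus\{z\})=O\setminus\{z\}$. A hull may add a null set, and nothing prevents $z\in\psi(O\setminus\{z\})$. For example, $V\mapsto V\cup P$ is a monotone Borel hull on $\mathcal O_\varepsilon$, and it sends $O\setminus\{z\}$ to a set containing $z$ for every $z\in Z$. The points must be chosen after $\psi$ has been consulted.

Also, (iv) cannot be dropped: the identity map satisfies (i), (ii), (iii). So the contradiction has to come from the complexity of the hull of a null set.

## 5. Points chosen against $\psi$, and what is missing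

From now on assume MA$_{\aleph_1}$, fix $\varepsilon>0$, and suppose that $\psi$ satisfies (i)–(iv).

**Step 1: a sequence that defeats $\psi$.** The purpose is to obtain $z_k\notin\psi(V_k)$ by construction. By recursion on $k<\omega_1$, first choose $V_k\in\mathcal O_\varepsilon$ containing $\{z_j:j<k\}$; this is possible because a countable set has open supersets of arbitrarily small measure. Then use (iii) to choose $z_k\in\mathbb R\setminus\psi(V_k)$. Put $T_k=\mathbb R\setminus V_k$, a closed set. Since $V_k\subseteq\psi(V_k)$ by (i),
$$z_j\in V_k\ \text{ for }j<k,\qquad z_k\notin\psi(V_k)\supseteq V_k. \tag{3}$$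
In particular the $z_k$ are distinct: if $j<k$, then $z_j\in V_k$ and $z_k\notin V_k$.

Compare (3) with (1). We know $z_j\in V_k$ for $j<k$, and $z_k\notin V_k$. We know nothing about $z_j\in V_k$ for $j>k$, and this can really fail: the choice $V_0=\emptyset$ was allowed, and then $z_j\notin V_0$ for all $j$. In that case the set (2), formed with all indices $k<\omega_1$, is empty, and no contradiction can come from it.

The remedy is to pass to an uncountable set $J$ of indices on which the missing half of (1) holds as well. This is the first use of MA$_{\aleph_1}$.

## 6. An uncountable set of indices on which (1) holds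

**Step 2: the poset of finite approximations, and why it is ccc.** The purpose is to set up a ccc poset whose filters produce $J$. Let
$$Q=\{F\subseteq\omega_1: F\text{ finite and }z_j\in V_k\text{ for all distinct }j,k\in F\},$$
ordered by reverse inclusion, so extending means adding indices. All sets of size at most one are in $Q$. By (3), a pair $\{j,k\}$ with $j<k$ is in $Q$ if and only if $z_k\in V_j$. In the example $V_0=\emptyset$, the condition $\{0\}$ has no proper extension.

Here is the argument for ccc in the smallest case. Suppose the singletons $\{k_\xi\}$, $\xi<\omega_1$, with $k_\xi$ increasing, formed an antichain. Then $z_{k_\eta}\in T_{k_\xi}$ for all $\xi<\eta$. The closed sets $\bigcap_{\xi<\eta}T_{k_\xi}$ decrease with $\eta$, so they are constant from some $\eta_0<\omega_1$ on. Hence $z_{k_{\eta_0}}\in\bigcap_{\xi<\eta_0}T_{k_\xi}\subseteq T_{k_{\eta_0+1}}$, whereas (3) says $z_{k_{\eta_0}}\in V_{k_{\eta_0+1}}$. The general case moves this to $\mathbb R^n$.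

The fact about closed sets that is used is the following. If $(H_\eta)_{\eta<\omega_1}$ is a decreasing sequence of closed sets in a space with a countable base, it is eventually constant. Indeed, the complements increase. For each base set $U$ that is contained in some complement, let $\eta_U$ be the first index at which this happens. Let $\eta_0<\omega_1$ be the supremum of these countably many indices. Every complement is a union of base sets, each of which is already contained in the complement of $H_{\eta_0}$. So $H_\eta=H_{\eta_0}$ for $\eta\ge\eta_0$.

Now suppose that $\{F_\xi:\xi<\omega_1\}$ is an antichain in $Q$ with distinct members. By the $\Delta$-system lemma, after passing to an uncountable subfamily we may assume $F_\xi=r\cup s_\xi$, a disjoint union, with the $s_\xi$ pairwise disjoint. At most one $s_\xi$ is empty, so after further thinning all $s_\xi$ have the same size $n\ge1$. Since the $s_\xi$ are pairwise disjoint, for each $\alpha<\omega_1$ only countably many of them meet $\alpha$; so by recursion we may thin out once more and assume $\max s_\xi<\min s_\eta$ for $\xi<\eta$.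

Let $\xi<\eta$. If $F_\xi\cup F_\eta$ were in $Q$, it would be a common extension. So there are distinct $j,k\in F_\xi\cup F_\eta$ with $z_j\notin V_k$. They do not both lie in $F_\xi$, nor both in $F_\eta$, so one of them is in $s_\xi$ and the other in $s_\eta$. If $j\in s_\xi$ and $k\in s_\eta$, then $j<k$ and (3) gives $z_j\in V_k$, which is false. Hence
$$\text{for }\xi<\eta\text{ there are }k\in s_\xi,\ j\in s_\eta\text{ with }z_j\in T_k. \tag{4}$$

Put
$$\hat G_\xi=\Big\{(x_1,\dots,x_n)\in\mathbb R^n:\ x_i\in\bigcup_{k\in s_\xi}T_k\ \text{ for some }i\Big\}.$$
This set is closed in $\mathbb R^n$: the set $\bigcup_{k\in s_\xi}T_k$ is a finite union of closed sets, and $\hat G_\xi$ is the union of its preimages under the $n$ coordinate projections. Let $a_\eta\in\mathbb R^n$ be the tuple $(z_j)_{j\in s_\eta}$, listed in increasing order of $j$. By (4), $a_\eta\in\hat G_\xi$ whenever $\xi<\eta$.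

The closed sets $\bigcap_{\xi<\eta}\hat G_\xi$ decrease with $\eta$, so they are constant from some $\eta_0<\omega_1$ on. Therefore
$$a_{\eta_0}\in\bigcap_{\xi<\eta_0}\hat G_\xi=\bigcap_{\xi<\omega_1}\hat G_\xi\subseteq\hat G_{\eta_0+1}.$$
This says that there are $j\in s_{\eta_0}$ and $k\in s_{\eta_0+1}$ with $z_j\in T_k$. But $j<k$, so (3) gives $z_j\in V_k$, a contradiction. Thus $Q$ is ccc.

**Step 3: extracting $J$.** The purpose is to find an uncountable $J\subseteq\omega_1$ with
$$z_j\in V_k\quad\text{for all distinct }j,k\in J. \tag{5}$$
For $\alpha<\omega_1$ let $D_\alpha=\{F\in Q:F\not\subseteq\alpha\}$. These sets need not be dense: if $V_0=\emptyset$, the condition $\{0\}$ has no extension in $D_1$. We claim instead that there is $q\in Q$ below which all $D_\alpha$ are dense, i.e. every extension of $q$ has, for each $\alpha$, an extension in $D_\alpha$.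

Suppose there is no such $q$. Then every $q\in Q$ has an extension $r$ for which there is $\alpha_r<\omega_1$ such that no extension of $r$ lies in $D_{\alpha_r}$. So the set $R$ of conditions $r$ of this kind is dense. Let $\mathcal A\subseteq R$ be maximal among the antichains contained in $R$. Then $\mathcal A$ is also maximal in $Q$, because a condition incompatible with all members of $\mathcal A$ would have an extension in $R$, and that extension could be added to $\mathcal A$. By Step 2, $\mathcal A$ is countable, so $\alpha^*=\sup_{r\in\mathcal A}\alpha_r<\omega_1$. The condition $\{\alpha^*\}\in Q$ is compatible with some $r\in\mathcal A$. A common extension $F$ contains $\alpha^*\ge\alpha_r$, so $F\not\subseteq\alpha_r$. Thus $F\in D_{\alpha_r}$ extends $r$, a contradiction.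

Now apply MA$_{\aleph_1}$ to the ccc poset $\{F\in Q:F\supseteq q\}$ and the $\aleph_1$ sets $D_\alpha$, which are dense below $q$. We get a filter $G$ meeting all of them. Let $J=\bigcup G$. For each $\alpha<\omega_1$ some $F\in G$ contains an ordinal $\ge\alpha$, so $J$ is unbounded in $\omega_1$, hence of size $\aleph_1$. If $j,k\in J$ are distinct, say $j\in F\in G$ and $k\in F'\in G$, then $F$ and $F'$ have a common extension in $G\subseteq Q$, which contains both $j$ and $k$; hence $z_j\in V_k$. This is (5). Together with $z_k\notin V_k$ it gives (1) for $J$, and $z_k\notin\psi(V_k)$ is kept from (3).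

## 7. Coanalytic supersets of $B\cap\bigcap_{k\in J}V_k$

In Section 4 the perfect set theorem showed that no coanalytic set lies between $P\setminus Z$ and $\mathbb R\setminus Z$. The next lemma replaces it for systems with (5).

**Lemma 5 (MA$_{\aleph_1}$).** Let $|J|=\aleph_1$, let $V_k$ be open sets and $z_k$ points ($k\in J$) satisfying (5), let $B=\bigcap_{n\in\omega}G_n$ with $G_n$ open contain all $z_j$, and let $N=B\cap\bigcap_{k\in J}V_k$. Then every coanalytic set $H\supseteq N$ contains $z_j$ for all but countably many $j\in J$.

*Proof.* Let $W=\mathbb R\setminus H$, an analytic set disjoint from $N$; we may assume $W\neq\emptyset$. Put $T_k=\mathbb R\setminus V_k$ and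
$$\mathcal T=\{T_k:k\in J\}\cup\{\mathbb R\setminus G_n:n\in\omega\}.$$
This is a family of at most $\aleph_1$ closed sets, and $N=\mathbb R\setminus\bigcup\mathcal T$. So $W\cap N=\emptyset$ means that $\mathcal T$ covers $W$.

**Step A: countably many members of $\mathcal T$ already cover $W$.** The purpose is to replace a cover by $\aleph_1$ closed sets with a countable one; a countable $C\subseteq J$ is then left to be avoided. Call a set small if it is covered by countably many members of $\mathcal T$. Let $f:\omega^\omega\to W$ be a continuous surjection, and for a finite sequence $s$ of natural numbers let $[s]$ be the basic open set of all $y\in\omega^\omega$ extending $s$. Let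
$$U=\bigcup\{[s]:f[[s]]\text{ is small}\}.$$
There are only countably many $s$, so $f[U]$ is small. We show $U=\omega^\omega$. Suppose that $Y=\omega^\omega\setminus U\ne\emptyset$. As a closed subset of $\omega^\omega$, $Y$ is Polish.

Let $F\in\mathcal T$. The set $Y\cap f^{-1}[F]$ is closed in $Y$. We claim it is nowhere dense in $Y$. Otherwise it contains $Y\cap[s]$ for some $s$ with $Y\cap[s]\ne\emptyset$. A point of $[s]$ is either in $U$, with image in $f[U]$, or in $Y\cap[s]$, with image in $F$. So $f[[s]]\subseteq f[U]\cup F$ is small, and $[s]\subseteq U$, contradicting $Y\cap[s]\ne\emptyset$.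

Thus the sets $Y\cap f^{-1}[F]$, $F\in\mathcal T$, are at most $\aleph_1$ nowhere dense subsets of the nonempty Polish space $Y$. Under MA$_{\aleph_1}$ they do not cover $Y$. Pick $y\in Y$ outside all of them. Then $f(y)\notin\bigcup\mathcal T$, that is, $f(y)\in N$; but also $f(y)\in W$, and $W\cap N=\emptyset$, a contradiction. So $U=\omega^\omega$, and $W=f[U]$ is small.

**Step B: homogeneity.** The purpose is to see which $z_j$ a countable subfamily of $\mathcal T$ can cover. By Step A there is a countable $C\subseteq J$ with
$$W\subseteq\bigcup_{k\in C}T_k\ \cup\ \bigcup_{n\in\omega}(\mathbb R\setminus G_n).$$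
Let $j\in J\setminus C$. For $k\in C$ we have $j\ne k$, so (5) gives $z_j\in V_k$, i.e. $z_j\notin T_k$. And $z_j\in B\subseteq G_n$ for every $n$. So $z_j\notin W$, i.e. $z_j\in H$. Since $C$ is countable, this proves the lemma. $\square$

Step B uses both halves of (5). With (3) alone we would know $z_j\in V_k$ only for those $k\in C$ with $k>j$.

## 8. End of the proof of Theorem 2, and Corollary 3

**Step 4: the contradiction.** The purpose is to apply Lemma 5 to $H=\psi(N)$. Take $J$ from Step 3 and $Z=\{z_j:j\in J\}$. Since $Z$ is a union of $\aleph_1$ singletons and $\aleph_1<{\rm add}(\mathcal N)$, the set $Z$ is null. Let $B=\bigcap_nG_n$ be a null $G_\delta$ set containing $Z$, with $G_n$ open, and let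
$$N=B\cap\bigcap_{k\in J}V_k .$$
Then $N\in\mathcal N$, so $\psi(N)$ is defined. By (iv) it is coanalytic, and by (i) it contains $N$. By Lemma 5, $\psi(N)$ contains $z_j$ for all but countably many $j\in J$; in particular it contains at least one $z_j$ with $j\in J$. On the other hand $N\subseteq V_j$, so (ii) and (3) give $\psi(N)\subseteq\psi(V_j)\not\ni z_j$. This contradiction proves Theorem 2. $\blacksquare$

*Proof of Corollary 3.* Assume MA $+\neg$CH. Then ${\rm add}(\mathcal N)=\mathfrak c$, and since ${\rm add}(\mathcal N)\le{\rm cof}(\mathcal N)\le\mathfrak c$ we get ${\rm add}(\mathcal N)={\rm cof}(\mathcal N)=\mathfrak c$. Theorem 1 gives a monotone Borel hull on $\mathcal N$. Since $\aleph_1<\mathfrak c$, MA$_{\aleph_1}$ holds, and Theorem 2 excludes a monotone Borel hull on $\mathcal S_{\mathcal N}$. By Solovay–Tennenbaum, MA $+\ \mathfrak c=\kappa$ can be forced over a model of GCH for any regular $\kappa\ge\aleph_2$, and the consistency of ZFC implies that of ZFC + GCH. $\blacksquare$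

This answers both questions with yes.

## 9. Cofinality $\aleph_1$: a hull on all measurable sets

We now prove Theorem 4, which shows that the negative result cannot begin at $\kappa=\aleph_1$. There are up to $2^{\mathfrak c}$ measurable sets (every subset of the Cantor set is one), so one cannot treat them one after another in $\omega_1$ steps. Instead we build $\aleph_1$ "charts" so that every measurable set looks simple in at least one of them.

**Transfer to the Cantor space.** The purpose is to have many clopen sets at our disposal. Let $X=2^\omega$ with the product measure $\mu$. A Gaussian measure on $\mathbb R$ has the same null sets as $\lambda$. By the isomorphism theorem for atomless Borel probability measures (Kechris, *Classical Descriptive Set Theory*, 17.41) applied to it and $\mu$, there is a Borel isomorphism $g:\mathbb R\to X$ such that $A$ is null iff $g[A]$ is null. A measurable set is a Borel set modified by a null set, so $g$ and $g^{-1}$ also preserve measurability. If $\Psi$ is a monotone Borel hull on the $\mu$-measurable sets, then $A\mapsto g^{-1}[\Psi(g[A])]$ is one on $\mathcal S_{\mathcal N}$: its values are Borel, they contain $A$, the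 difference $g^{-1}[\Psi(g[A])\setminus g[A]]$ is null, and monotonicity is inherited. Moreover, ${\rm cof}(\mathcal N)$ is the same for $\mu$. So we work in $X$, and "null" and "measurable" refer to $\mu$.

**Definition ($\gamma$-good).** Suppose that for each $\gamma<\omega_1$ we have a null Borel set $B_\gamma\subseteq X$ and a partition $X\setminus B_\gamma=\bigsqcup_{m<\omega}X^\gamma_m$ into countably many compact, possibly empty, sets. A set $A\subseteq X$ is $\gamma$-good if $A\cap X^\gamma_m$ is clopen in $X^\gamma_m$ for every $m$.

For example, clopen subsets of $X$ are $\gamma$-good for every $\gamma$, and every subset of $B_\gamma$ is $\gamma$-good, since its traces on the $X^\gamma_m$ are empty.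

**Step 1: the charts.** The purpose is to choose $B_\gamma$ and $(X^\gamma_m)_m$, for $\gamma<\omega_1$, so that every measurable $A\subseteq X$ is $\gamma$-good for some $\gamma$.

We use Bartoszyński's theorem (Bartoszyński–Judah, *Set Theory: On the Structure of the Real Line*, Thm. 2.3.9). Since ${\rm cof}(\mathcal N)=\aleph_1$, there is a family $\mathcal S$ of $\aleph_1$ sequences $S=(S(n))_n$ of finite subsets of $\omega$ with $\sum_{n\ge1}|S(n)|/n^2<\infty$ such that for every $f\in\omega^\omega$ there is $S\in\mathcal S$ with $f(n)\in S(n)$ for all but finitely many $n$. To illustrate the containment: the sequence $S(n)=\{0,1\}$ captures in this sense exactly those $f$ with $f(n)\le1$ for all but finitely many $n$. Since $n^2\le4^n$, we have $\sum_n4^{-n}|S(n)|<\infty$, and only this will be used.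

Let $\mathcal B$ be a cofinal family of at most $\aleph_1$ null $G_\delta$ subsets of $X$; it exists by ${\rm cof}(\mathcal N)=\aleph_1$, because every null set has a null $G_\delta$ superset. Let $(Q_i)_{i\in\omega}$ enumerate the countably many clopen subsets of $X$.

*The partition from $S$.* For $S\in\mathcal S$ put
$$E_{S,n}=\bigcup\{Q_i:i\in S(n),\ \mu(Q_i)\le2\cdot4^{-n}\}.$$
This is a finite union of clopen sets, so it is clopen, and $\mu(E_{S,n})\le2\cdot4^{-n}|S(n)|$. These measures have a finite sum, so by Borel–Cantelli the Borel set
$$B_S=\{x:x\in E_{S,n}\text{ for infinitely many }n\}$$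
is null. If $x\notin B_S$, there is a least $m$ such that $x\notin E_{S,n}$ for all $n\ge m$. Sorting by this $m$, we see that $X\setminus B_S$ is the disjoint union of the sets
$$Y^S_m=\{x:x\notin E_{S,n}\text{ for all }n\ge m,\ \text{and }(m=0\text{ or }x\in E_{S,m-1})\},$$
which are closed, hence compact, because the $E_{S,n}$ are clopen.

*The partition from $B$.* Let $B\in\mathcal B$. Since $X\setminus B$ is $F_\sigma$, write $X\setminus B=\bigcup_nF_n$ with $F_n$ compact and increasing, and put $F_{-1}=\emptyset$. The set $F_n\setminus F_{n-1}$ is open in the zero-dimensional compact metrizable space $F_n$, so it is a countable union of clopen subsets of $F_n$. Subtracting from each the finitely many earlier ones makes the union disjoint and keeps the pieces clopen in $F_n$, hence compact. Over all $n$ this gives a partition $X\setminus B=\bigsqcup_iK^B_i$ into countably many compact sets.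

*The chart from $(S,B)$.* Index the pairs $(S,B)\in\mathcal S\times\mathcal B$ by $\gamma<\omega_1$, with repetitions if needed. For $\gamma$ corresponding to $(S,B)$ let $B_\gamma=B_S\cup B$, a null Borel set, and let $(X^\gamma_m)_m$ enumerate the compact sets $Y^S_m\cap K^B_i$, which partition $(X\setminus B_S)\cap(X\setminus B)=X\setminus B_\gamma$.

*Every measurable set is good somewhere.* Let $A$ be measurable. Choose clopen sets $C_n$ with $\mu(A\triangle C_n)\le4^{-n}$. By Borel–Cantelli the set
$$N_A=\{x:x\in A\triangle C_n\text{ for infinitely many }n\}$$
is null. If $x\notin N_A$, then for all sufficiently large $n$ we have $x\in A\iff x\in C_n$. Put $D_n=C_n\triangle C_{n+1}$. Since $D_n\subseteq(A\triangle C_n)\cup(A\triangle C_{n+1})$, we have $\mu(D_n)\le4^{-n}+4^{-n-1}\le2\cdot4^{-n}$. Each $D_n$ is clopen, so there is $f(n)$ with $Q_{f(n)}=D_n$. Choose $S\in\mathcal S$ and $n_0$ with $f(n)\in S(n)$ for $n\ge n_0$. By the bound on $\mu(D_n)$ this gives $D_n\subseteq E_{S,n}$ for $n\ge n_0$. Choose $B\in\mathcal B$ with $N_A\subseteq B$, and let $\gamma$ correspond to $(S,B)$.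

Let $x\in Y^S_m\cap K^B_i$ and $M=\max(m,n_0)$. For $n\ge M$ we have $x\notin E_{S,n}\supseteq D_n$, so $x\in C_n\iff x\in C_{n+1}$. Hence $x\in C_M\iff x\in C_n$ for all $n\ge M$. Also $x\notin B\supseteq N_A$, so for large $n$ we have $x\in C_n\iff x\in A$. Therefore $x\in A\iff x\in C_M$. As $M$ depends only on $m$ (and on $A$, $S$), we conclude
$$A\cap Y^S_m\cap K^B_i=C_M\cap Y^S_m\cap K^B_i ,$$
which is clopen in $Y^S_m\cap K^B_i$. So $A$ is $\gamma$-good.

**Step 2: two monotone approximations in each chart.** The purpose is to have, for every $\gamma$, Borel sets that depend monotonically on $A$ and equal $A\cup B_\gamma$ when $A$ is $\gamma$-good. For measurable $A$ and $\gamma<\omega_1$ put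
$$R_\gamma(A)=B_\gamma\cup\bigcup_m\overline{A\cap X^\gamma_m},\qquad L_\gamma(A)=B_\gamma\cup\bigcup_m{\rm int}_{X^\gamma_m}(A\cap X^\gamma_m).$$
Both are Borel, because the closures are closed and the relative interiors are relatively open in closed sets. Both are monotone in $A$. Since $X=B_\gamma\cup\bigcup_mX^\gamma_m$, we have
$$A\subseteq R_\gamma(A),\qquad L_\gamma(A)\subseteq A\cup B_\gamma. \tag{6}$$
If $A$ is $\gamma$-good, each $A\cap X^\gamma_m$ equals its relative interior and, being closed in the compact set $X^\gamma_m$, its closure, so
$$L_\gamma(A)=R_\gamma(A)=A\cup B_\gamma. \tag{7}$$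

Let $\rho(A)<\omega_1$ be the least $\gamma$ such that $A$ is $\gamma$-good. The first thing to try is $A\mapsto R_{\rho(A)}(A)=A\cup B_{\rho(A)}$. It is a Borel hull, since it is Borel by construction. But for $A\subseteq A'$ monotonicity asks for $B_{\rho(A)}\subseteq A'\cup B_{\rho(A')}$, and the construction provides no relation between the null sets of different charts. There are two cases. If $\rho(A)\le\rho(A')$, one can let $A'$ collect the contributions of all charts up to $\rho(A')$. If $\rho(A)>\rho(A')$, the contribution of the late chart $\rho(A)$ must be cut down so that it respects the earlier chart $\rho(A')$. The definition in Step 3 does both. Only countably many charts are involved at a time, because $\rho(A)<\omega_1$.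

**Step 3: the hull.** The purpose is to combine the charts monotonically. For measurable $A$ put
$$P_\beta(A)=L_\beta(A)\cap\bigcap_{\gamma\le\beta}R_\gamma(A),\qquad\Psi(A)=\bigcup_{\beta\le\rho(A)}P_\beta(A).$$

*Borel.* Since $\rho(A)<\omega_1$, all unions and intersections are countable.

*Hull.* Write $\rho=\rho(A)$. By (7), $A\subseteq L_\rho(A)$, and by (6), $A\subseteq R_\gamma(A)$ for all $\gamma$. So $A\subseteq P_\rho(A)\subseteq\Psi(A)$. By (6) again, $P_\beta(A)\subseteq L_\beta(A)\subseteq A\cup B_\beta$. Hence $\Psi(A)\setminus A\subseteq\bigcup_{\beta\le\rho}B_\beta$, a countable union of null sets.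

*Monotone.* Let $A\subseteq A'$ be measurable and $\rho'=\rho(A')$. Let $x\in\Psi(A)$, say $x\in P_\beta(A)$ with $\beta\le\rho(A)$.

If $\beta\le\rho'$, then $P_\beta(A)\subseteq P_\beta(A')$, because $L_\beta$ and all $R_\gamma$ are monotone. As $\beta\le\rho'$, we have $P_\beta(A')\subseteq\Psi(A')$. So $x\in\Psi(A')$.

If $\beta>\rho'$, then for every $\gamma\le\rho'$ we have $\gamma\le\beta$, so $x\in R_\gamma(A)\subseteq R_\gamma(A')$. In particular $x\in R_{\rho'}(A')$. Since $A'$ is $\rho'$-good, (7) gives $R_{\rho'}(A')=L_{\rho'}(A')$, so $x\in L_{\rho'}(A')$ as well. Hence $x\in P_{\rho'}(A')\subseteq\Psi(A')$.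

So $\Psi$ is a monotone Borel hull on the measurable subsets of $X$, and the transfer at the start of this section gives one on $\mathcal S_{\mathcal N}$. $\blacksquare$
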